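\title{Birational self-maps of Severi--Brauer surfaces are products of regularizable maps}

\begin{abstract}
A birational self-map of a variety is regularizable if it becomes an automorphism on some smooth projective model. We prove that for every non-trivial Severi--Brauer surface $S$ over a perfect field $K$ the group $\operatorname{Bir}_K(S)$ is generated by elements that are regularizable over $K$. Two kinds of generators suffice: conjugates of automorphisms of $S$ and of the opposite surface $S^{\mathrm{op}}$, and translations of genus one fibrations on blow-ups of $S$ in nine geometric points. When $S$ has a point of degree $6$, we also construct a surjective homomorphism $\operatorname{Bir}_K(S)\to\mathbb Z$ bounded by the degree; it shows that elements with bounded degree sequence generate only a proper subgroup.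
\end{abstract}

\section{Introduction}

Let $X$ be an algebraic variety over a field $K$, and let $\operatorname{Bir}_K(X)$ be the group of its birational self-maps defined over $K$. An element $\varphi\in\operatorname{Bir}_K(X)$ is \emph{regularizable} if there are a smooth projective variety $Y$ over $K$ and a birational map $\psi\colon X\dashrightarrow Y$ over $K$ such that $\psi\varphi\psi^{-1}\in\operatorname{Aut}_K(Y)$. For such a map the indeterminacy is an accident of the model $X$. The quadratic involution $[x:y:z]\mapsto[yz:xz:xy]$ of $\mathbb P^2$ is an example: it is undefined at the three coordinate points, but on the blow-up of these points it is an automorphism, which exchanges the three exceptional curves with the three coordinate lines. The set of regularizable elements is stable under conjugation, so it generates a normal subgroup of $\operatorname{Bir}_K(X)$. This subgroup is the whole group exactly when every homomorphism from $\operatorname{Bir}_K(X)$ to a group that kills all regularizable elements is trivial.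

A \emph{Severi--Brauer surface} over $K$ is a smooth projective surface that becomes isomorphic to $\mathbb P^2$ over an algebraic closure $\overline K$; it is \emph{non-trivial} if it is not isomorphic to $\mathbb P^2_K$. We answer the following question, which comes from the paper \cite{BSY} of Blanc, Schneider and Yasinsky: \emph{for every perfect field $K$ and every non-trivial Severi--Brauer surface $S$ over $K$, is $\operatorname{Bir}_K(S)$ generated by regularizable elements?} Here $\psi$, $Y$ and the automorphism of $Y$ must all be defined over $K$.

The surface $S$ corresponds to a central division algebra $A$ of degree $3$ over $K$, and we write $S^{\mathrm{op}}$ for the surface of the opposite algebra; it is not isomorphic to $S$. The construction behind the quadratic involution can be repeated on $S$, with a closed point of degree $3$ in place of the three coordinate points, but it leads from $S$ to $S^{\mathrm{op}}$. The same holds for the second basic construction, which starts from a point of degree $6$. So the building blocks of $\operatorname{Bir}_K(S)$, called links below, are not self-maps of $S$, and one has to understand products of two links with unrelated centers. The answer is nevertheless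 yes.

\begin{theorem}\label{thm:main}
Let $S$ be a non-trivial Severi--Brauer surface over a perfect field $K$. Then $\operatorname{Bir}_K(S)$ is generated by regularizable elements. More precisely, it is generated by elements of the following two kinds:
\begin{enumerate}
\item[(a)] elements of $\operatorname{Bir}_K(S)$ that are conjugate, by a birational map over $K$, to an element of $\operatorname{Aut}_K(S)$ or of $\operatorname{Aut}_K(S^{\mathrm{op}})$;
\item[(b)] elements $\varepsilon t^{\pm1}\varepsilon^{-1}$, where $\varepsilon\colon Y\to S$ is the blow-up of a reduced subscheme of degree $9$, the system $|-K_Y|$ defines a genus one fibration $Y\to\mathbb P^1$ with all geometric fibers integral, and $t\in\operatorname{Aut}_K(Y)$ is a translation on the generic fiber.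
\end{enumerate}
\end{theorem}

The elements of type (a) are the ones that come to mind first, and they are not enough in general. For $f\in\operatorname{Bir}_K(S)$ let $\deg f$ be the degree of $f$ as a plane Cremona map over $\overline K$.

\begin{theorem}\label{thm:nu}
Let $S$ be as in Theorem~\ref{thm:main}, and suppose that $S$ has a closed point of degree $6$. Then there is a surjective homomorphism $\nu\colon\operatorname{Bir}_K(S)\to\mathbb Z$ with $|\nu(f)|\le\deg f$ for all $f$. Hence $\nu(f)=0$ if $\liminf_k\deg(f^k)/k=0$, for example if the sequence $(\deg f^k)_{k\ge1}$ is bounded, and in particular if $f$ has finite order. So the elements $f$ with bounded sequence $(\deg f^k)_k$ generate a proper subgroup. On the other hand, some elements of type \textup{(b)} satisfy $\nu=\pm1$.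
\end{theorem}

An element $f=\psi^{-1}\alpha\psi$ of type (a) satisfies $\deg f^k\le\deg\psi^{-1}\cdot\deg\psi$, because the degree of a composition of plane Cremona maps is at most the product of the degrees. Thus $\nu$ kills all elements of type (a) and all elements of finite order, and one would guess that it obstructs generation by regularizable elements. The guess fails because a regularizable map can have unbounded degrees: the translations $g$ constructed below have $\deg g^k=9k^2+1$ (Remark~\ref{rem:growth}). Theorem~\ref{thm:nu} is not used in the proof of Theorem~\ref{thm:main}.

The proof of Theorem~\ref{thm:main} runs as follows. Section~\ref{sec:links} factors every birational map into links. Section~\ref{sec:idea} reduces the theorem to comparing two links $S^{\mathrm{op}}\dashrightarrow S$ and shows on a single cubic curve why translations appear. Section~\ref{sec:translations} turns this into a statement over $K$: a link of degree $5$ followed by a suitable link of degree $2$ is a translation. Section~\ref{sec:determinantal} builds, inside the algebra $A$, a cubic surface that allows us to compare two links of degree $2$ whose centers have different residue fields. Section~\ref{sec:proof} puts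 the pieces together, and Section~\ref{sec:nu} proves Theorem~\ref{thm:nu}.

\section{Severi--Brauer surfaces and their points}\label{sec:SB}

\subsection*{Conventions}
Throughout, $K$ is a perfect field, $G=\operatorname{Gal}(\overline K/K)$, and a bar denotes base change to $\overline K$. An \emph{$n$-point} is a closed point of degree $n$, and $\kappa(x)$ is the residue field of a closed point $x$. Since $K$ is perfect, an $n$-point consists of $n$ distinct geometric points permuted transitively by $G$, and this $G$-set is $\operatorname{Hom}_K(\kappa(x),\overline K)$. By Galois descent, a $G$-stable finite set of geometric points comes from a reduced subscheme over $K$, a $G$-stable divisor comes from a divisor over $K$, a $G$-stable subspace of $W\otimes\overline K$ comes from a subspace of the $K$-vector space $W$, and a $G$-equivariant morphism between base changes of quasi-projective $K$-varieties is defined over $K$.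

The surface $S$ is a fixed non-trivial Severi--Brauer surface over $K$. Its existence forces $K$ to be infinite, since finite fields have trivial Brauer group. A polynomial over $\overline K$ that vanishes on $K^n$ is then zero, which gives the following principle.

\medskip\noindent\textbf{Density.} \emph{If a geometrically integral $K$-variety $W$ is rational over $K$, then every nonempty open subset of $\overline W$ contains a $K$-point of $W$.}

\subsection*{The Brauer class}
For a smooth projective geometrically integral variety $X$ over $K$ there is an exact sequence
\[
0\to\operatorname{Pic}X\to\operatorname{Pic}(\overline X)^G\xrightarrow{\ \partial\ }\operatorname{Br}K ,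
\]
compatible with pullback along $K$-morphisms and with extension of the base field. The map $\partial$ measures the obstruction for an invariant divisor class to contain a divisor defined over $K$. For a Severi--Brauer surface $T$, the class $H_T$ of a line of $\overline T\cong\mathbb P^2$ is $G$-invariant, and we put $\beta(T)=\partial(H_T)$. Every Severi--Brauer surface is the variety $SB(B)$, described below, of a central simple algebra $B$ of degree $3$, and up to a universal sign $\beta(T)$ is the Brauer class of $B$ \cite[\S5.4]{GS}. Consequently $T\cong T'$ if and only if $\beta(T)=\beta(T')$, and $T$ is trivial if and only if $\beta(T)=0$. We also recall that $T$ is trivial as soon as it has a $K$-point. Since $3H_T=-K_T$ is defined over $K$, we have $3\beta(T)=0$.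

Write $S=SB(A)$ and $S^{\mathrm{op}}=SB(A^{\mathrm{op}})$. Then $\beta(S)$ has order $3$ and $\beta(S^{\mathrm{op}})=-\beta(S)\ne\beta(S)$, so $S\not\cong S^{\mathrm{op}}$. From now on $T$, $T_0$, $T_1$ denote surfaces in $\{S,S^{\mathrm{op}}\}$, and $T^{\mathrm{op}}$ is the one different from $T$. The next lemma is the form in which non-triviality enters most arguments.

\begin{lemma}\label{lem:points}
\begin{enumerate}
\item[(i)] If $X$ is a $K$-variety with a $K$-morphism to $T$, then every closed point of $X$ has degree divisible by $3$.
\item[(ii)] The three geometric points of a $3$-point of $T$ are not collinear.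
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $x$ have degree $n$ and put $F=\kappa(x)$. Then $T_F$ has an $F$-point, so the restriction of $\beta(T)$ to $\operatorname{Br}F$ vanishes. Corestriction composed with restriction is multiplication by $n$, so $n\beta(T)=0$ and $3\mid n$.

(ii) A line through the three points would be $G$-stable, hence a divisor over $K$ in the class $H_T$, and then $\beta(T)=0$.
\end{proof}

\subsection*{The algebra}
Let $T=SB(B)$, so $B$ is $A$ or $A^{\mathrm{op}}$. The algebra $B$ is a matrix algebra over a division algebra, it has prime degree $3$ and it is not split, so it is a division algebra. Fix an isomorphism $\overline B=B\otimes\overline K\cong\operatorname{End}(V)$ with $\dim V=3$. The reduced norm $\operatorname{Nrd}$ is the cubic form on $B$, defined over $K$, that becomes $\det$ on $\overline B$. By definition $T$ is the variety of right ideals of dimension $3$ in $B$. The right ideals of dimension $3$ in $\operatorname{End}(V)$ are the $I_x=\{a:\operatorname{im}a\subset x\}$ for $x\in\mathbb P(V)$, so $T(\overline K)=\mathbb P(V)$, and $G$ acts by $\sigma(I_x)=I_{\sigma(x)}$. For $a\in\overline B$ let $ax$ be the image of the line $x$ under $a$. Then $aI_x=I_{ax}$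 if $ax\ne0$ and $aI_x=0$ if $ax=0$. Applying $\sigma\in G$, which is a ring automorphism of $\overline B$, we get
\begin{equation}\label{eq:galois}
ax=0\iff\sigma(a)\sigma(x)=0,\qquad ax\subset x\iff\sigma(a)\sigma(x)\subset\sigma(x).
\end{equation}
The group $B^\times$ acts on $T$ by the $K$-automorphisms $I\mapsto gI$; on $\mathbb P(V)$ this is the usual action.

For a $3$-point $r$ with geometric points $x_1,x_2,x_3$, consider the elements $a\in\overline B$ with $ax_i\subset x_i$ for all $i$. By Lemma~\ref{lem:points}(ii) the $x_i$ span $V$, so these elements form the algebra of diagonal matrices in a basis adapted to the $x_i$. By \eqref{eq:galois} this algebra is $G$-stable, so it equals $\overline{B_r}$ for a commutative subalgebra $B_r\subset B$ of dimension $3$, which is a field because $B$ is a division algebra. This gives a dictionary between $3$-points and cubic subfields.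

\begin{lemma}\label{lem:subfields}
\begin{enumerate}
\item[(i)] For every $3$-point $r$ of $T$ we have $B_r\cong\kappa(r)$ over $K$. In particular $\kappa(r)$ embeds in $B$.
\item[(ii)] Every cubic subfield $M\subset B$ is of the form $B_r$. In particular $\overline M=M\otimes\overline K$ is the algebra of diagonal matrices in some basis of $V$.
\item[(iii)] If $r,r'$ are $3$-points of $T$ with $\kappa(r)\cong\kappa(r')$ over $K$, then $g(r)=r'$ for some $g\in\operatorname{Aut}_K(T)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $a\in B_r$ let $\chi_i(a)\in\overline K$ be the eigenvalue of $a$ on $x_i$. The $\chi_i$ are the three $K$-embeddings of $B_r$ in $\overline K$; they are distinct since together they induce $\overline{B_r}\cong\overline K^{\,3}$. Write $\sigma(x_i)=x_{\sigma(i)}$. Applying \eqref{eq:galois} to $(a-\chi_i(a))x_i=0$ and using $\sigma(a)=a$ gives $\chi_{\sigma(i)}(a)=\sigma(\chi_i(a))$. So $x_i\mapsto\chi_i$ is an isomorphism of $G$-sets $\operatorname{Hom}_K(\kappa(r),\overline K)\to\operatorname{Hom}_K(B_r,\overline K)$, and Galois theory gives $B_r\cong\kappa(r)$.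

(ii) Since $M/K$ is separable, $\overline M\cong\overline K^{\,3}$. Its three idempotents split $V$ into three nonzero summands, hence lines $x_1,x_2,x_3$, and $\overline M$ is the full diagonal algebra for this splitting, both having dimension $3$. The $x_i$ are the only lines preserved by all of $\overline M$, so they form a $G$-stable set by \eqref{eq:galois}. By Lemma~\ref{lem:points}(i) this set is one $3$-point $r$, and $B_r=M$.

(iii) By (i), $B_r\cong B_{r'}$. The Skolem--Noether theorem says that an isomorphism between two simple subalgebras of a central simple algebra is induced by an inner automorphism, so $gB_rg^{-1}=B_{r'}$ for some $g\in B^\times$. Then $g$ maps the three lines preserved by $\overline{B_r}$ to the three lines preserved by $\overline{B_{r'}}$.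
\end{proof}

Any $b\in B\setminus K$ generates a cubic subfield: the degree of $K(b)$ is at most $3$ by the Cayley--Hamilton theorem and divides $\dim_KB=9$. So $T$ always has $3$-points.

\section{Links and the factorization of birational maps}\label{sec:links}

\subsection*{Facts on surfaces}
A \emph{$(-1)$-curve} is a smooth rational curve of self-intersection $-1$ on a smooth projective surface over $\overline K$; it has degree $1$ against the anticanonical class. We use the following standard facts, in which all surfaces are smooth and projective.
\begin{enumerate}
\item[(S1)] The blow-up of a surface over $K$ in a reduced finite subscheme is again such a surface. Conversely, a $G$-stable set of pairwise disjoint $(-1)$-curves on $\overline X$ is contracted by a $K$-morphism $X\to X'$, which is the blow-up of a reduced finite subscheme of the surface $X'$.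
\item[(S2)] A birational map of surfaces over $K$ becomes a morphism after finitely many blow-ups of closed points. A birational morphism of surfaces over $\overline K$ is a composition of blow-ups of points.
\item[(S3)] If two birational morphisms $a\colon Z\to Y_1$ and $b\colon Z\to Y_2$ of surfaces contract the same curves, then $ba^{-1}$ is an isomorphism. (The fibers of $a$ are connected, $b$ is constant on them, and $a_*\mathcal O_Z=\mathcal O_{Y_1}$; so $ba^{-1}$ is a morphism, and so is its inverse.)
\item[(S4)] If $C$ is an integral curve with $C^2<0$, then $C$ is the only effective divisor in its class. (If $C'\sim C$ is effective, then $C'\cdot C<0$, so $C'-C$ is effective and linearly equivalent to $0$.)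
\item[(S5)] A rational surface over $\overline K$ of Picard number $1$ is $\mathbb P^2$.
\item[(S6)] Six distinct points of $\mathbb P^2_{\overline K}$ are \emph{in general position} if no three are collinear and not all six lie on a conic. In this case the blow-up $X$ has $h^0(-K_X)=4$, and $|-K_X|$ embeds $X$ as a smooth cubic surface in $\mathbb P^3$. A smooth cubic surface contains exactly $27$ lines; here they are the $6$ exceptional curves, the $15$ lines through two of the points and the $6$ conics through five of them. Conversely, if the blow-up of six distinct points has ample anticanonical class, the points are in general position, since an effective divisor of class $H-f_i-f_j-f_k$ or $2H-\sum f$ would have degree $0$ against $-K_X=3H-\sum f$.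
\end{enumerate}
In (S6) and below, $H$ is the pullback of the line class, the $f_j$ are the exceptional curves, and $\sum f$ is their sum. If $c\colon X\to T'$ contracts disjoint $(-1)$-curves $c_1,\dots,c_n$ onto a Severi--Brauer surface with line class $H'$, then $-K_X=3H'-\sum c_i$, that is,
\begin{equation}\label{eq:lineclass}
H'=\tfrac13\bigl(-K_X+\textstyle\sum c_i\bigr)\quad\text{in }\operatorname{Pic}\overline X ,
\end{equation}
which makes sense because $\operatorname{Pic}\overline X$ is torsion-free.

\subsection*{Links}
Let $r$ be a $3$-point of $T$. Blow it up, with exceptional curves $e_1,e_2,e_3$. By Lemma~\ref{lem:points}(ii) the strict transforms $l_i$ of the three lines through two of the geometric points have classes $l_i=H-e_j-e_k$, where $\{i,j,k\}=\{1,2,3\}$. They are $(-1)$-curves, $l_i\cdot l_j=1-1=0$, and $G$ permutes them. By (S1) and (S5) their contraction is a Severi--Brauer surface, and \eqref{eq:lineclass} with $\sum l=3H-2\sum e$ gives the line class $H'=2H-\sum e$.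

Let $P\subset T$ be a reduced subscheme of degree $6$ in general position; by Lemma~\ref{lem:points}(i) it is a $6$-point or a union of two $3$-points. Blow it up, with exceptional curves $f_1,\dots,f_6$, and let $g_j$ be the strict transform of the conic through the five points other than the $j$-th. Then $g_j=2H-\sum f+f_j$ is a $(-1)$-curve, and $g_i\cdot g_j=4-4=0$ for $i\ne j$, since the two conics share four of the points. Their contraction is a Severi--Brauer surface, and \eqref{eq:lineclass} with $\sum g=12H-5\sum f$ gives $H'=5H-2\sum f$.

The divisors $\sum e$ and $\sum f$ are defined over $K$, so $\partial$ kills them, and the new surface has Brauer class $\partial(H')=2\beta(T)$, respectively $5\beta(T)$. Both equal $-\beta(T)$, so the new surface is isomorphic to $T^{\mathrm{op}}$.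

\begin{definition}
A \emph{$3$-link with center $r$} is a birational map $T\dashrightarrow T^{\mathrm{op}}$ obtained by blowing up $r$, contracting the $l_i$, and choosing a $K$-isomorphism of the result with $T^{\mathrm{op}}$. A \emph{$6$-map with center $P$} is defined in the same way by blowing up $P$ and contracting the $g_j$; it is a \emph{$6$-link} if $P$ is a $6$-point. A \emph{link} is a $3$-link or a $6$-link.
\end{definition}

\begin{lemma}\label{lem:links}
\begin{enumerate}
\item[(i)] Two links $T\dashrightarrow T^{\mathrm{op}}$ with the same center differ by left composition with an element of $\operatorname{Aut}_K(T^{\mathrm{op}})$.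
\item[(ii)] If $\theta$ is a link with center $O$, $\alpha\in\operatorname{Aut}_K(T^{\mathrm{op}})$ and $\gamma\in\operatorname{Aut}_K(T)$, then $\alpha\theta\gamma$ is a link of the same type with center $\gamma^{-1}(O)$.
\item[(iii)] The inverse of a link is a link of the same type.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (i) and (ii) follow from the definition. For (iii) we compute
\begin{align*}
H'-l_j-l_k&=2H-\textstyle\sum e-(H-e_i-e_k)-(H-e_i-e_j)=e_i,\\
2H'-\textstyle\sum g+g_j&=(10-12+2)H+(-4+5-1)\textstyle\sum f+f_j=f_j .
\end{align*}
So, seen from $T^{\mathrm{op}}$, the curves $e_i$ are the three lines through two of the images of the $l$'s, and the $f_j$ are the six conics through five of the images of the $g$'s. The group $G$ permutes the $l_i$ as it permutes the $e_i$, and the $g_j$ as it permutes the $f_j$, namely transitively; so the images form one closed point of $T^{\mathrm{op}}$. In degree $6$ it is in general position by the converse part of (S6).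
\end{proof}

\subsection*{Degree and multiplicities}
Let $f\colon T\dashrightarrow T_0$ be a birational map over $K$. By (S2) there is a composition $p\colon Z\to T$ of blow-ups of closed points such that $p_0=fp$ is a morphism; we may begin by blowing up any given finite set of closed points of $T$. Over $\overline K$, the map $p$ blows up points $z_1,\dots,z_n$, some of them on $\overline T$ and the others on exceptional curves of earlier blow-ups. Let $E_i$ be the total transform on $\overline Z$ of the $i$-th exceptional curve, and let $H$, $H_0$ be the pullbacks of the line classes of $T$, $T_0$. The classes $H,E_1,\dots,E_n$ form an orthogonal basis of $\operatorname{Pic}\overline Z$ with $H^2=1$, $E_i^2=-1$ and $K_Z=-3H+\sum E_i$. Write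
\[
H_0=dH-\textstyle\sum\mu_iE_i .
\]
The preimage under $p_0$ of a general line of $\overline T_0$ is an integral curve not contracted by $p$. Its image in $\overline T$ is a plane curve of degree $d\ge1$ with multiplicity $\mu_i$ at $z_i$. So $d=H\cdot H_0$ is the degree $\deg f$ of $f$ as a plane Cremona map, and for a point $z$ of $\overline T$ the multiplicity $\mu(z)$ does not depend on $Z$. From $H_0^2=1$ and $K_Z\cdot H_0=-3$ we get
\begin{equation}\label{eq:noether}
\textstyle\sum\mu_i^2=d^2-1,\qquad\sum\mu_i=3d-3 .
\end{equation}
The class $H_0$ is nef: it has nonnegative intersection with every effective divisor. This has three consequences. First, $\mu_i=H_0\cdot E_i\ge0$. Second, if $z_j$ lies over a point $z_i\in\overline T$ with $j\ne i$, then $E_i-E_j$ is effective, so $\mu_i\ge\mu_j$; thus the largest multiplicity is attained at a point of $\overline T$. Third, if three points of $\overline T$ lie on a line, or six on a conic, then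
\begin{equation}\label{eq:bezout}
\mu(z)+\mu(z')+\mu(z'')\le d,\qquad\text{respectively}\qquad \mu(z^{(1)})+\dots+\mu(z^{(6)})\le 2d .
\end{equation}
The group $G$ fixes $H$ and $H_0$ and permutes the $E_i$ compatibly with its action on the points, so $\mu$ is constant on the geometric points of a closed point $O$ of $T$; we call this value $\mu(O)$.

The degree $H\cdot H_0$ can be computed on any smooth surface mapping birationally to both sides, since pullback preserves intersection numbers. Let $\epsilon\colon W\to T$ be the blow-up of a reduced subscheme, with exceptional curves $e_z$, and let $c\colon W\to T_1$ be a birational morphism with $c^*H_{T_1}=aH-\sum b_ze_z$. Choosing $Z$ to dominate $W$, we obtain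
\begin{equation}\label{eq:newdegree}
\deg(f\epsilon c^{-1})=ad-\textstyle\sum b_z\,\mu(z).
\end{equation}
In particular, for a link $\theta$ with center $O$,
\begin{equation}\label{eq:linkdegree}
\deg(f\theta^{-1})=2d-3\mu(O)\ \ (\deg O=3),\qquad\deg(f\theta^{-1})=5d-12\mu(O)\ \ (\deg O=6).
\end{equation}
With $f=\mathrm{id}$ this shows that $3$-links have degree $2$ and $6$-links have degree $5$. In both cases of \eqref{eq:linkdegree} the degree drops exactly when $\mu(O)>d/3$, and it does not rise exactly when $\mu(O)\ge d/3$.

\begin{lemma}\label{lem:untwist}
If $d=1$, then $f$ is an isomorphism. If $d>1$, there is a closed point $O$ of $T$ with $\mu(O)>d/3$. Every such $O$ has degree $3$ or $6$ and is the center of a link $\theta$, and $\deg(f\theta^{-1})<d$.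
\end{lemma}

\begin{proof}
If $d=1$, then \eqref{eq:noether} gives $\mu_i=0$ for all $i$, so $H_0=H$. The curves contracted by $p$ and by $p_0$ are those of degree $0$ against this class, and (S3) applies. Let $d>1$. By \eqref{eq:noether},
\[
\textstyle\sum\mu_i(\mu_i-d/3)=(d^2-1)-d(d-1)=d-1>0,
\]
so the largest multiplicity exceeds $d/3$, and it is attained on $\overline T$. If $\mu(O)>d/3$, then $\deg O\cdot d^2/9<\sum\mu_i^2<d^2$, so $\deg O<9$, and $\deg O\in\{3,6\}$ by Lemma~\ref{lem:points}(i). Every $3$-point is the center of a link. If $\deg O=6$, then \eqref{eq:bezout} shows that $O$ is in general position, since $3\mu(O)>d$ and $6\mu(O)>2d$. The degree drops by \eqref{eq:linkdegree}.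
\end{proof}

Non-triviality is what makes this list short: the inequality alone allows every degree from $1$ to $8$.

\begin{corollary}\label{cor:factor}
Every birational map $f\colon T\dashrightarrow T_0$ over $K$ is a composition of at most $\deg f-1$ links followed by an isomorphism. Every element of $\operatorname{Bir}_K(S)$ is a product of an element of $\operatorname{Aut}_K(S)$ and of elements $\theta_2\theta_1$, where $\theta_1\colon S\dashrightarrow S^{\mathrm{op}}$ and $\theta_2\colon S^{\mathrm{op}}\dashrightarrow S$ are links.
\end{corollary}

\begin{proof}
The first claim follows from Lemma~\ref{lem:untwist} by induction on the degree. Each link exchanges $S$ and $S^{\mathrm{op}}$, which are not isomorphic, so for $T=T_0=S$ the number of links is even.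
\end{proof}

\section{Comparing two links: the idea}\label{sec:idea}

Let $R\subset\operatorname{Bir}_K(S)$ be the subgroup generated by the elements of types (a) and (b). For birational maps $\tau,\tau'\colon S^{\mathrm{op}}\dashrightarrow S$ over $K$ we write
\[
\tau\sim\tau'\quad\text{if}\quad\tau\tau'^{-1}\in R .
\]
This is an equivalence relation because $R$ is a subgroup. A product $\theta_2\theta_1$ as in Corollary~\ref{cor:factor} lies in $R$ if and only if $\theta_2\sim\theta_1^{-1}$, and $\theta_1^{-1}$ is a link. So Theorem~\ref{thm:main} will follow once we know that \emph{all links $S^{\mathrm{op}}\dashrightarrow S$ are equivalent}. Elements of type (a) settle the easiest case.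

\begin{lemma}\label{lem:samefield}
Let $\tau,\tau'\colon S^{\mathrm{op}}\dashrightarrow S$ be $3$-links whose centers have $K$-isomorphic residue fields. Then $\tau\sim\tau'$.
\end{lemma}

\begin{proof}
Let $r,r'$ be the centers. Lemma~\ref{lem:subfields}(iii) gives $\gamma\in\operatorname{Aut}_K(S^{\mathrm{op}})$ with $\gamma(r)=r'$. Then $\tau'\gamma$ is a link with center $r$, so $\tau=\alpha\tau'\gamma$ with $\alpha\in\operatorname{Aut}_K(S)$ by Lemma~\ref{lem:links}. Hence $\tau\tau'^{-1}=\alpha\cdot(\tau'\gamma\tau'^{-1})$ is a product of two elements of type (a).
\end{proof}

Automorphisms preserve residue fields, so this argument reaches neither $3$-links with different residue fields nor $6$-links. A new source of regularizable elements is needed, and one finds it by watching what links do to a cubic curve through their centers.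

\begin{example}\label{ex:cubic}
Work in $\mathbb P^2$ over $\overline K$. Let $C$ be a smooth cubic that meets another cubic in nine distinct points $p_1,\dots,p_6,q_1,q_2,q_3$. Assume that the $p_j$ are in general position, that the $q_i$ lie on none of the six conics $g_j$, and that their images $q_i'$ under the quintic map $\varphi$ with center $\{p_j\}$ are not collinear. Let $\chi$ be the quadratic map with center $\{q'_i\}$ and $\psi=\chi\varphi$. On the blow-up $Y$ of the nine points, with exceptional curves $f_j$ over $p_j$ and $e_i$ over $q_i$, the map $\psi$ becomes a morphism, and the line classes of the three planes are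
\[
H,\qquad H'=5H-2\textstyle\sum f,\qquad H''=2H'-\sum e=10H-4\sum f-\sum e .
\]
Restrict to the strict transform of $C$, and write $h=H|_C$, $\mathbf p=\sum p_j$, $\mathbf q=\sum q_i$. The second cubic gives $\mathbf p+\mathbf q\sim3h$, so
\[
H''|_C\sim10h-4(3h-\mathbf q)-\mathbf q=h+3\delta,\qquad\delta=\mathbf q-h,\quad\deg\delta=0 .
\]
Let $t\colon C\to C$ be the translation by $\delta$: the point $t(x)$ is determined by $t(x)\sim x+\delta$. Writing $h\sim x_1+x_2+x_3$ we see that $t_*h=h+3\delta$. Hence $\psi t\colon C\to\mathbb P^2$ pulls the line class back to $h$. Its image is a cubic, which spans the plane, so $\psi t$ is given by three independent sections of $h$. Since $h^0(C,h)=3$ by Riemann--Roch, $\psi t$ differs from the inclusion $C\subset\mathbb P^2$ by a projective transformation: there is $\alpha\in\operatorname{PGL}_3(\overline K)$ with $\alpha\psi|_C=t^{-1}$.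
\end{example}

The two cubics span a pencil, and the computation applies to each smooth member. This suggests that a $6$-map followed by a $3$-link is, up to an automorphism, a fiberwise translation of the pencil, which has every reason to be regular on $Y$. Two points remain: the same $\alpha$ must work for all members, and everything must be defined over $K$. Both are handled by working on the generic member. Note also that the direct comparison of two $3$-links does not go the same way. With centers $\mathbf p,\mathbf q$ of degree $3$ and a residual triple $\mathbf r$, so that $\mathbf p+\mathbf q+\mathbf r\sim3h$, one gets $2(2h-\mathbf p)-\mathbf q\sim h+(\mathbf r-\mathbf p)$, and no invariant class $\delta$ with $3\delta\sim\mathbf r-\mathbf p$ presents itself. We shall instead compare both $3$-links with one $6$-map.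

\section{A 6-map followed by a 3-link is a translation}\label{sec:translations}

Cubics through six points in general position are the plane sections of the cubic surface $X$, so a pencil of them is given by a line $\ell\subset\mathbb P^3$, and the three remaining base points form $\ell\cap X$. The next definition makes the members of the pencil as simple as possible.

\begin{definition}
Let $X\subset\mathbb P^3$ be a smooth cubic surface over $\overline K$. A line $\ell\subset\mathbb P^3$ is \emph{good for $X$} if
\begin{enumerate}
\item[(G1)] $\ell$ meets none of the $27$ lines of $X$, and
\item[(G2)] some plane containing $\ell$ cuts $X$ in a smooth curve.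
\end{enumerate}
If $X$ and $\ell$ are defined over $K$, we call $\ell$ good if $\overline\ell$ is good for $\overline X$.
\end{definition}

Let $\mathbb P^{3*}$ be the space of planes and $\operatorname{Gr}=\operatorname{Gr}(2,4)$ the Grassmannian of lines of $\mathbb P^3$.

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(i)] Let $X$ be a smooth cubic surface over $\overline K$. There is a plane $h$ with $h\cap X$ smooth. For such $h$ and any $o\in h\setminus X$, all but finitely many lines through $o$ in $h$ are good.
\item[(ii)] Let $(\Phi_\lambda)_{\lambda\in\Lambda}$ be cubic forms in four variables whose coefficients are regular functions on a variety $\Lambda$ over $\overline K$, such that every $X_\lambda=\{\Phi_\lambda=0\}$ is a smooth surface. Then the pairs $(\lambda,\ell)$ with $\ell$ good for $X_\lambda$ form an open subset of $\Lambda\times\operatorname{Gr}$.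
\item[(iii)] Every smooth cubic surface $X\subset\mathbb P^3_K$ has a good line defined over $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The section $h\cap X$ is singular at $u$ if and only if $h$ is the tangent plane of $X$ at $u$. So the planes with singular section form the image of the morphism $X\to\mathbb P^{3*}$, $u\mapsto T_uX$, which has dimension at most $2$, and a plane $h$ outside this image exists. A smooth plane cubic contains no line, so $h$ meets each of the $27$ lines in a single point, and this point lies on $X$, so it is not $o$. Every line through $o$ in $h$ that avoids these at most $27$ points is good.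

(ii) The triples $(\lambda,\ell,L)$ with $L\subset X_\lambda$ a line meeting $\ell$ form a closed subset of $\Lambda\times\operatorname{Gr}\times\operatorname{Gr}$. Since $\operatorname{Gr}$ is projective, its image in $\Lambda\times\operatorname{Gr}$ is closed, and this image is the set where (G1) fails. The triples $(\lambda,h,u)$ with $u\in X_\lambda$ and the equation of $h$ proportional to $d(\Phi_\lambda)_u$ form a closed subset of $\Lambda\times\mathbb P^{3*}\times\mathbb P^3$, so the set $\Gamma$ of pairs $(\lambda,h)$ with $h\cap X_\lambda$ singular is closed. The triples $(\lambda,\ell,h)$ with $\ell\subset h$ form a $\mathbb P^1$-bundle over $\Lambda\times\operatorname{Gr}$. The projection of such a bundle is an open map, and the set where (G2) holds is the image of the open set $\{(\lambda,h)\notin\Gamma\}$.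

(iii) By (i), and by (ii) with $\Lambda$ a point, the good lines form a nonempty open subset of $\overline{\operatorname{Gr}}$. The Grassmannian is rational over $K$, so Density applies.
\end{proof}

Now let $P\subset S$ be a reduced subscheme of degree $6$ in general position, let $X$ be the blow-up of $P$, and let $\varphi_P\colon S\dashrightarrow S^{\mathrm{op}}$ be a $6$-map with center $P$. Although $X$ has no $K$-point, $-K_X$ is a line bundle over $K$, so $X$ is a smooth cubic surface in the projective space $\mathbb P(H^0(X,-K_X)^\vee)\cong\mathbb P^3_K$.

\begin{proposition}\label{prop:translation}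
Let $\ell\subset\mathbb P^3_K$ be a $K$-line that is good for $X$. Then $q=\ell\cap X$ is a $3$-point of $X$, its image $q'$ in $S^{\mathrm{op}}$ is a $3$-point with the same residue field, and there is a $3$-link $\tau\colon S^{\mathrm{op}}\dashrightarrow S$ with center $q'$ such that $\tau\varphi_P$ is of type \textup{(b)}. In particular $\tau\sim\varphi_P^{-1}$.
\end{proposition}

\begin{proof}
\emph{The point $q$.} By (G1) the line $\ell$ is not contained in $X$, so $\ell\cap X$ is a finite scheme of length $3$. Closed points of $X$ have degree divisible by $3$ by Lemma~\ref{lem:points}(i), so $\ell\cap X$ is a single reduced point $q$ of degree $3$, with distinct geometric points $q_1,q_2,q_3$. The curves $f_j$ and $g_j$ contracted by $X\to S$ and $X\to S^{\mathrm{op}}$ are among the $27$ lines, so both morphisms are isomorphisms near $q$.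

\emph{The fibration.} Let $Y$ be the blow-up of $X$ in $q$, with exceptional curves $e_1,e_2,e_3$, and let $\varepsilon\colon Y\to S$ and $\varepsilon'\colon Y\to S^{\mathrm{op}}$ be the induced morphisms, so that $\varphi_P=\varepsilon'\varepsilon^{-1}$. The map $\varepsilon$ is the blow-up of a reduced subscheme of degree $9$. Put
\[
F=-K_Y=3H-\textstyle\sum e-\sum f,\qquad F^2=0 .
\]
The members of $|F|$ correspond to the planes through $q_1,q_2,q_3$, that is, to the planes containing $\ell$, which form a $\mathbb P^1_K$. The equations of two such planes cut out the reduced scheme $q$ on $X$, so they are local coordinates at each $q_i$. It follows that the pencil becomes a morphism $\pi\colon Y\to\mathbb P^1_K$ with $\pi^*\mathcal O(1)=F$, that every section $h\cap\overline X$ with $h\supset\ell$ is smooth at the $q_i$, and that the fiber of $\pi$ over $h$ is isomorphic to the plane cubic $h\cap\overline X$. A plane cubic that is not integral contains a line; this would be a line of $\overline X$ in the plane $h$, and it would meet $\ell$, against (G1). So all geometric fibers are integral of arithmetic genus one. By (G2) one of them is smooth. Since $\pi$ is flat and proper, it is smooth over a nonempty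 open set, and the generic fiber $Y_\eta$ is a smooth geometrically integral curve of genus one over $k=K(\mathbb P^1)$.

\emph{The translation.} Recall that a smooth genus one curve $C$ over a field $k$ is a torsor under its Jacobian $J$: there is an action $J\times C\to C$ over $k$ such that, on geometric points, $j\cdot x$ is the unique point with $\mathcal O(j\cdot x)\cong\mathcal O(x)\otimes j$. If $C$ has a point over an extension $k'$, then $J(k')=\operatorname{Pic}^0(C_{k'})$. A \emph{translation} is the action of a point of $J(k)$.

Example~\ref{ex:cubic} tells us to take
\[
D=e_1+e_2+e_3-H\in\operatorname{Pic}(\overline Y)^G,\qquad D\cdot F=3-3=0,\qquad D^2=-3+1=-2 .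
\]
This class contains no divisor over $K$, because $\partial(D)=-\beta(S)\ne0$; but invariance is all that a translation needs. Let $k'=\overline K(\mathbb P^1)$. It is a Galois extension of $k$ with group $G$, and $Y_{k'}$, the generic fiber of $\overline Y\to\mathbb P^1_{\overline K}$, has the $k'$-point given by the section $e_1$. The restriction $\delta$ of $D$ to $Y_{k'}$ has degree $D\cdot F=0$ and is $G$-invariant, so $\delta\in J(k')^G=J(k)$, where $J$ is the Jacobian of $Y_\eta$. Let $t$ be the translation of $Y_\eta$ by $\delta$. We view it as a birational map $Y\dashrightarrow Y$ over $K$ with $\pi t=\pi$.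

\emph{The map $t$ is an automorphism of $Y$.} The reason is that $K_Y$ is pulled back from the base. Let $a,b\colon Z\to\overline Y$ be birational morphisms from a smooth projective surface with $b=ta$. By (S2), $K_Z\sim a^*K_Y+E_a\sim b^*K_Y+E_b$, where $E_a$ and $E_b$ are effective and their components are exactly the curves contracted by $a$ and by $b$. Since $\pi a=\pi b$ and $K_Y=\pi^*\mathcal O(-1)$, we have $a^*K_Y\sim b^*K_Y$, so $E_a\sim E_b$. For an ample class $\Delta$ on $\overline Y$ we get $E_b\cdot a^*\Delta=E_a\cdot a^*\Delta=0$. A curve has degree $\ge0$ against $a^*\Delta$, with equality only if $a$ contracts it. So $a$ contracts every curve that $b$ contracts, and conversely by symmetry. By (S3), $t$ is an automorphism of $\overline Y$. It commutes with $G$, so $t\in\operatorname{Aut}_K(Y)$.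

\emph{The action on the nine exceptional curves.} A class in the kernel of $\operatorname{Pic}\overline Y\to\operatorname{Pic}Y_{k'}$ is represented by a divisor supported on fibers. The fibers are integral and all have class $F$, so the kernel is $\mathbb ZF$. Let $C$ be one of the curves $e_i,f_j$. It satisfies $C^2=-1$ and $C\cdot F=1$, so it is a section of $\pi$, that is, a $k'$-point of $Y_{k'}$. By the definition of $t$ we have $t(C)=C+D+mF$ in $\operatorname{Pic}\overline Y$ for some $m\in\mathbb Z$. Since $t$ is an automorphism,
\[
-1=t(C)^2=C^2+D^2+2\,C\cdot D+2m=-3+2\,C\cdot D+2m,
\]
so $m=1-C\cdot D$. As $e_i\cdot D=-1$ and $f_j\cdot D=0$, and $H'=5H-2\sum f$ is the line class of $S^{\mathrm{op}}$,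
\begin{equation}\label{eq:action}
\begin{aligned}
t(e_i)&=e_i+D+2F=5H-2\textstyle\sum f-\sum e+e_i=H'-e_j-e_k,\\
t(f_j)&=f_j+D+F=2H-\textstyle\sum f+f_j .
\end{aligned}
\end{equation}

\emph{Conclusion.} The curve $g_j$ avoids $q$, so its class on $Y$ is still $2H-\sum f+f_j$, and (S4) gives $t(f_j)=g_j$. The morphism $\varepsilon'$ contracts the $e_i$ to the geometric points $q'_i$ of $q'$ and the $g_j$ to a set $P'$ of six points. Let $L_i\subset\overline{S^{\mathrm{op}}}$ be the line through $q'_j$ and $q'_k$. The divisor $\varepsilon'^*L_i-e_j-e_k$ is effective of class $H'-e_j-e_k$, so by (S4) it is the integral curve $t(e_i)$. Therefore $t(e_i)$ is the strict transform of $L_i$, and $L_i$ passes through no point of $P'$, since otherwise the divisor would contain some $g_j$. Let $\chi\colon S^{\mathrm{op}}\dashrightarrow S$ be any $3$-link with center $q'$. Then $\varepsilon''=\chi\varepsilon'$ is the morphism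
\[
Y\longrightarrow\operatorname{Bl}_{q'}S^{\mathrm{op}}\longrightarrow S
\]
that contracts first the six curves $g_j=t(f_j)$ and then the three curves $t(e_i)$, and nothing else. The morphism $\varepsilon t^{-1}\colon Y\to S$ contracts the same nine curves. By (S3) there is $\alpha\in\operatorname{Aut}_K(S)$ with $\alpha\varepsilon''=\varepsilon t^{-1}$. The map $\tau=\alpha\chi$ is a $3$-link with center $q'$, and $\tau\varphi_P=\alpha\chi\varepsilon'\varepsilon^{-1}=\varepsilon t^{-1}\varepsilon^{-1}$.
\end{proof}

Condition (G1) was used three times: to make $\ell\cap X$ finite, to keep $q$ away from the contracted curves, and to make the fibers integral, without which $t(C)$ would be determined only up to fiber components. Condition (G2) was used only for the smoothness of $Y_\eta$. In characteristic $0$ this follows from generic smoothness, since $Y$ is smooth; in positive characteristic that theorem is not available, and we impose (G2) instead.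

\begin{remark}\label{rem:growth}
Let $g=\tau\varphi_P=\varepsilon t^{-1}\varepsilon^{-1}$. Then $\deg g^n=9n^2+1$ for all $n\ge0$. Indeed, applying $t_*$ to $3H=F+\sum e+\sum f$ and using \eqref{eq:action} gives $3t_*H=3H+9D+12F$, so $t_*H=H+3D+4F$, and then $t_*D=\sum e+3D+6F-t_*H=D+2F$. By induction $t^n_*H=H+3nD+(3n^2+n)F$. Since $H\cdot D=-1$ and $H\cdot F=3$, we get $\deg g^n=H\cdot t^n_*H=1-3n+3(3n^2+n)$. For $n=1$ one finds $t_*H=10H-4\sum f-\sum e$, the class $H''$ of Example~\ref{ex:cubic}.
\end{remark}

\section{A cubic surface with two prescribed residue fields}\label{sec:determinantal}

Proposition~\ref{prop:translation} makes $\varphi_P^{-1}$ equivalent to a $3$-link for each good $K$-line. Two good lines for the same $X$ therefore give two equivalent $3$-links, and we want their residue fields to be two given cubic fields. If we fix $X$ first and then pick a line by Density, we have no control over the field of $\ell\cap X$. So we reverse the order and construct $X$ around the two lines. The place to do this is the norm hypersurface $\{\operatorname{Nrd}=0\}\subset\mathbb P(A)\cong\mathbb P^8_K$: the line through $1$ and $b$ meets it in a point with residue field $K(b)$, and its sections by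 $3$-dimensional linear spaces are cubic surfaces that map to $S$.

For a $4$-dimensional subspace $U$ of $A$, or of $\overline A=\operatorname{End}(V)$, let $X_U=\{\operatorname{Nrd}=0\}\subset\mathbb P(U)$. We say that \emph{$X_U$ is smooth} if $\operatorname{Nrd}|_U\ne0$ and $X_U$ is a smooth surface. Recall that the differential of $\det$ at $u$ is $v\mapsto\operatorname{tr}(\operatorname{adj}(u)v)$, where the adjugate satisfies $u\operatorname{adj}(u)=\det u$. For $3\times3$ matrices, $\operatorname{adj}(u)=0$ if $\operatorname{rk}u\le1$, and $\operatorname{adj}(u)$ has rank $1$ and image $\ker u$ if $\operatorname{rk}u=2$.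

\begin{lemma}\label{lem:det}
Let $U\subset A$ be a $4$-dimensional $K$-subspace with $X_U$ smooth. Then $u\mapsto\ker u$ is a $K$-morphism $\rho\colon X_U\to S$, which is the blow-up of a reduced subscheme $P$ of degree $6$ in general position, and $X_U\subset\mathbb P(U)$ is the anticanonical embedding.
\end{lemma}

\begin{proof}
At a point of rank $1$ the differential of $\det$ vanishes, so all points of $\overline X_U$ have rank $2$. Locally $\rho$ is given by a nonzero column of $\operatorname{adj}(u)$, so it is a morphism $\overline X_U\to\mathbb P(V)$. It is $G$-equivariant by \eqref{eq:galois}, hence defined over $K$.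

For $x\in\mathbb P(V)$ spanned by a vector $v$, consider the evaluation map $\overline U\to V$, $u\mapsto uv$, given by a $3\times4$ matrix of linear forms in $v$. As a set, the fiber $\rho^{-1}(x)$ is the projectivized kernel of this map. It is nonempty, and it is a point or a line, because a smooth cubic surface is irreducible and contains no plane. The set of $x$ where the evaluation map has rank $3$ is open, and it is nonempty, for otherwise all fibers would be lines and $X_U$ would have dimension $3$. On this set the $3\times3$ minors of the matrix give an inverse of $\rho$. So $\rho$ is a birational morphism of smooth projective surfaces. By (S2) it is a composition of blow-ups of points. Blowing up a point on an earlier exceptional curve produces a reducible fiber, so $\rho$ is the blow-up of $n$ distinct points of $\overline S$. By adjunction $-K_{X_U}=\mathcal O(1)$, so $9-n=K_{X_U}^2=3$ and $n=6$. The six points form a $G$-stable set $P$, and they are in general position by (S6) because $\mathcal O(1)$ is ample. Finally $H^0(\mathbb P(U),\mathcal O(1))\to H^0(X_U,-K_{X_U})$ is injective, and both sides have dimension $4$.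
\end{proof}

Let $\Omega\subset\overline A^{\,3}$ be the set of triples $(b_1,b_2,c)$ such that $1,b_1,b_2,c$ are linearly independent, $X_U$ is smooth for $U=\langle1,b_1,b_2,c\rangle$, and the lines $\mathbb P\langle1,b_1\rangle$ and $\mathbb P\langle1,b_2\rangle$ are good for $X_U$.

\begin{lemma}\label{lem:omega}
The set $\Omega$ is open, nonempty and stable under simultaneous conjugation by $\overline A^{\,\times}$.
\end{lemma}

\begin{proof}
Conjugation fixes $1$ and preserves $\det$, so it carries $X_U$ and the two lines to those of the conjugate triple.

\emph{Openness.} For a triple $\lambda=(b_1,b_2,c)$ let $\Phi_\lambda=\det(s_0+s_1b_1+s_2b_2+s_3c)$. Independence is an open condition. So is smoothness: the pairs $(\lambda,s)$ with $s\in\mathbb P^3$ a common zero of $\Phi_\lambda$ and its partial derivatives form a closed set, with closed image. Let $\Lambda$ be the open set where both conditions hold. In the coordinates $s_i$ the two lines are the fixed lines $s_2=s_3=0$ and $s_1=s_3=0$, so $\Omega$ is open in $\Lambda$ by Lemma~\ref{lem:good}(ii).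

\emph{Some $X_U$ is smooth.} We count dimensions in the Grassmannian $\operatorname{Gr}(4,9)$ of all $U\subset\overline A$, which has dimension $20$. If $X_U$ is not smooth, there is $u\in\mathbb P(U)$ with $\det u=0$ and $d\det_u|_U=0$; when $\det|_U=0$, any $u$ will do. Suppose $\operatorname{rk}u=2$. Such $u$ vary in a hypersurface of $\mathbb P^8$, of dimension $7$. The kernel of $d\det_u$ is a hyperplane containing $u$, since $\operatorname{tr}(\operatorname{adj}(u)u)=0$, and $U/\langle u\rangle$ is a $3$-dimensional subspace of the $7$-dimensional space $\ker(d\det_u)/\langle u\rangle$. This gives $7+\dim\operatorname{Gr}(3,7)=7+12=19$. Suppose $\operatorname{rk}u=1$. Such $u$ form $\mathbb P^2\times\mathbb P^2$, and $U/\langle u\rangle$ is a point of $\operatorname{Gr}(3,8)$. This gives $4+15=19$. Both numbers are less than $20$.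

\emph{Nonemptiness.} Fix $U$ with $X_U$ smooth. By Lemma~\ref{lem:good}(i) there are a point $o\in\mathbb P(U)\setminus X_U$ and two distinct good lines through $o$. A representative of $o$ has nonzero determinant, so it is invertible. Left multiplication by $o^{-1}$ changes $\det$ by a constant factor, so it maps $X_U\subset\mathbb P(U)$ isomorphically to $X_{o^{-1}U}\subset\mathbb P(o^{-1}U)$. Thus we may assume $o=1$. The two lines are then $\mathbb P\langle1,b_1\rangle$ and $\mathbb P\langle1,b_2\rangle$ with $1,b_1,b_2$ independent, and we complete with some $c$ to a basis of $U$.
\end{proof}

\begin{proposition}\label{prop:twofields}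
Let $M_1,M_2$ be cubic field extensions of $K$ that embed in $A$. There are a reduced subscheme $P\subset S$ of degree $6$ in general position and two $K$-lines $\ell_1,\ell_2$, good for $X=\operatorname{Bl}_PS$, such that the $3$-point $\ell_i\cap X$ has residue field isomorphic to $M_i$ for $i=1,2$.
\end{proposition}

\begin{proof}
Fix embeddings $M_i\subset A$. We need a $K$-point $(b_1,b_2,c)$ of $\Omega$ with $b_1\in M_1$ and $b_2$ in a conjugate of $M_2$. These conditions are parametrized by a rational variety: regard $W=M_1\times A^\times\times M_2\times A$ as an open subset of the affine space $\mathbb A^{24}_K$, and consider the $K$-morphism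
\[
\Theta\colon W\to A^3,\qquad(b,g,m,c)\mapsto(b,\,gmg^{-1},\,c).
\]
We claim that the open set $\Theta^{-1}(\Omega)\subset\overline W$ is nonempty. Since $\Omega$ is a nonempty open subset of an affine space, it contains a triple $(b_1,b_2,c)$ in which $b_1$ and $b_2$ each have three distinct eigenvalues and so are diagonalizable. By Lemma~\ref{lem:subfields}(ii), each of $b_1,b_2$ is conjugate into $\overline M_1$ and into $\overline M_2$. After a simultaneous conjugation, which preserves $\Omega$, we have $b_1\in\overline M_1$, and then $b_2=gmg^{-1}$ with $g\in\overline A^{\,\times}$ and $m\in\overline M_2$. This proves the claim.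

By Density there is a $K$-point in $\Theta^{-1}(\Omega)$, hence a triple $(b_1,b_2,c)\in\Omega\cap A^3$ with $b_1\in M_1$ and $b_2\in gM_2g^{-1}$, $g\in A^\times$. Put $U=\langle1,b_1,b_2,c\rangle\subset A$, $X=X_U$ and $\ell_i=\mathbb P\langle1,b_i\rangle$. Lemma~\ref{lem:det} identifies $X$ with the anticanonically embedded blow-up of some $P$, and the $\ell_i$ are good. The scheme $\ell_i\cap X$ is given by $\operatorname{Nrd}(s+ub_i)=0$ in coordinates $[s:u]$. For $u=0$ the equation reads $s^3=0$, so the scheme lies in the chart $u=1$. The polynomial $\operatorname{Nrd}(s+b_i)\in K[s]$ is monic of degree $3$ and vanishes at $s=-b_i$ by the Cayley--Hamilton theorem. Since $b_i\notin K$ lies in a cubic field, it generates this field, so $\operatorname{Nrd}(s+b_i)$ is the minimal polynomial of $-b_i$. The residue field is therefore $K(b_i)\cong M_i$.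
\end{proof}

The construction does not control whether $P$ is a $6$-point or a union of two $3$-points. This is why Proposition~\ref{prop:translation} is stated for $6$-maps and not only for $6$-links.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Elements of type (a) are regularizable by definition, and $\varepsilon t^{\pm1}\varepsilon^{-1}$ is regularized by $\varepsilon^{-1}\colon S\dashrightarrow Y$. So it suffices to show $R=\operatorname{Bir}_K(S)$. We have $\operatorname{Aut}_K(S)\subset R$, and by Corollary~\ref{cor:factor} and the discussion in Section~\ref{sec:idea} it remains to prove that all links $S^{\mathrm{op}}\dashrightarrow S$ are equivalent.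

\emph{Any two $3$-links are equivalent.} Let $\tau,\tau'\colon S^{\mathrm{op}}\dashrightarrow S$ be $3$-links, and let $M_1,M_2$ be the residue fields of their centers. By Lemma~\ref{lem:subfields}(i) these fields embed in $A^{\mathrm{op}}$; being commutative, they also embed in $A$. Take $P,\ell_1,\ell_2$ as in Proposition~\ref{prop:twofields}, and fix one $6$-map $\varphi_P\colon S\dashrightarrow S^{\mathrm{op}}$. Proposition~\ref{prop:translation} gives $3$-links $\tau_1,\tau_2$ whose centers have residue fields $M_1,M_2$ and which satisfy $\tau_i\sim\varphi_P^{-1}$. With Lemma~\ref{lem:samefield},
\[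
\tau\sim\tau_1\sim\varphi_P^{-1}\sim\tau_2\sim\tau' .
\]

\emph{Every $6$-link is equivalent to a $3$-link.} Let $\theta\colon S^{\mathrm{op}}\dashrightarrow S$ be a $6$-link. By Lemma~\ref{lem:links}(iii), $\theta^{-1}$ is a $6$-link $\varphi_P$ from $S$. Lemma~\ref{lem:good}(iii) provides a good $K$-line for $\operatorname{Bl}_PS$, and Proposition~\ref{prop:translation} gives a $3$-link $\tau$ with $\tau\sim\varphi_P^{-1}=\theta$.

Hence all links $S^{\mathrm{op}}\dashrightarrow S$ are equivalent, and $R=\operatorname{Bir}_K(S)$. \qed

\begin{remark}
Perfectness of $K$ was used for Galois descent from $\overline K$, for the smoothness of blow-ups of closed points, for the splitting $\overline M\cong\overline K^{\,3}$, and for the identity $J(k')^G=J(k)$. Non-triviality of $S$ was used through Lemma~\ref{lem:points}, which limits the links to two types and makes $\ell\cap X$ a single reduced point; through the fact that $A$ is a division algebra, so that a $3$-point corresponds to a subfield; and through the infinitude of $K$ in Density.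
\end{remark}

\section{Counting 6-links: proof of Theorem~\ref{thm:nu}}\label{sec:nu}

The homomorphism $\nu$ counts the $6$-links in a factorization. A plain count cannot work, since $\theta^{-1}\theta=\mathrm{id}$. But $S\not\cong S^{\mathrm{op}}$, so each link has a direction, and we count with a sign. The difficulty is to show that the result does not depend on the factorization. For this we place all factorizations in one graph and show that the relations between links, apart from $\theta^{-1}\theta=\mathrm{id}$, come from hexagons of $3$-links.

\subsection*{The graph}
The vertices are the classes $[T,f]$ of pairs with $T\in\{S,S^{\mathrm{op}}\}$ and $f\colon T\dashrightarrow S$ birational over $K$, where $[T,f]=[T,f\alpha]$ for $\alpha\in\operatorname{Aut}_K(T)$. Two vertices $[T,f]$ and $[T_1,f_1]$ are joined by an edge if $f_1^{-1}f$ is a link. By Lemma~\ref{lem:links} this is well defined and symmetric, and the neighbors of $[T,f]$ are the vertices $[T^{\mathrm{op}},f\theta^{-1}]$, one for each center $O\subset T$ of a link $\theta$; we say that this neighbor is \emph{reached at $O$}. No vertex is joined to itself, since links change $T$. The edge oriented from $[T,f]$ to $[T_1,f_1]$ has \emph{weight}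
\[
w=\begin{cases}+1&\text{if }f_1^{-1}f\text{ is a $6$-link from }S\text{ to }S^{\mathrm{op}},\\-1&\text{if }f_1^{-1}f\text{ is a $6$-link from }S^{\mathrm{op}}\text{ to }S,\\ \phantom{+}0&\text{if }f_1^{-1}f\text{ is a $3$-link.}\end{cases}
\]
The cases are exclusive because $3$-links have degree $2$ and $6$-links degree $5$. Reversing an edge changes the sign of its weight, by Lemma~\ref{lem:links}(iii). The weight of a path is the sum of the weights of its edges. The group $\operatorname{Bir}_K(S)$ acts by $g[T,f]=[T,gf]$, preserving edges and weights. Put $\deg[T,f]=\deg f$. By Lemma~\ref{lem:untwist}, the only vertex of degree $1$ is $v_0=[S,\mathrm{id}]$, and every vertex $v$ is joined to $v_0$ by a path with at most $\deg v-1$ edges.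

\subsection*{The hexagon}
We need to go around a vertex of high degree when two different links do not raise the degree.

\begin{lemma}\label{lem:six}
On the blow-up of $\mathbb P^2_{\overline K}$ in three non-collinear points the only $(-1)$-curves are $e_1,e_2,e_3,l_1,l_2,l_3$.
\end{lemma}

\begin{proof}
Let $C=aH-\sum m_ie_i$ be a $(-1)$-curve different from the $l_i$. Then $3a-\sum m_i=-K\cdot C=1$ and $0\le C\cdot\sum l_i=3a-2\sum m_i=2-3a$. So $a=0$, and $C$ is one of the $e_i$.
\end{proof}

\begin{lemma}\label{lem:hexagon}
Let $v=[T,f]$ have degree $d>1$. Let $O\ne O_0$ be centers of links on $T$ with $\mu=\mu(O)\ge d/3$ and $\mu_0=\mu(O_0)>d/3$, and let $u$, $v^0$ be the neighbors of $v$ reached at $O$, $O_0$. Then $O$ and $O_0$ are $3$-points, and $u$ is joined to $v^0$ by a path of four $3$-links whose three intermediate vertices have degree less than $d$.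
\end{lemma}

\begin{proof}
By \eqref{eq:noether}, $(\deg O+\deg O_0)\,d^2/9<d^2$, so $\deg O+\deg O_0<9$ and both degrees are $3$. The six points of $O\cup O_0$ are in general position. Indeed, the three points of $O$ are not collinear by Lemma~\ref{lem:points}(ii), any other triple has multiplicities of sum greater than $d$, and $3\mu+3\mu_0>2d$; so \eqref{eq:bezout} applies. Let $\epsilon\colon W\to T$ be the blow-up of $O\cup O_0$, a smooth cubic surface. Number the points so that $O=\{1,2,3\}$ and $O_0=\{4,5,6\}$, and write $e_i$ for the exceptional curves, $l_{ij}=H-e_i-e_j$ and $c_i=2H-\sum e+e_i$. Consider the six $G$-stable triples of lines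
\[
\begin{array}{lll}
E=\{e_1,e_2,e_3\}, & L=\{l_{12},l_{13},l_{23}\}, & Q=\{c_1,c_2,c_3\},\\
E_0=\{e_4,e_5,e_6\}, & L_0=\{l_{45},l_{46},l_{56}\}, & Q_0=\{c_4,c_5,c_6\}.
\end{array}
\]
We use the same letters for the sums of the three classes, so $-K_W=3H-E-E_0$ and
\[
L=3H-2E,\quad L_0=3H-2E_0,\quad Q=6H-2E-3E_0,\quad Q_0=6H-3E-2E_0 .
\]
We have $e_i\cdot e_j=0$, $c_i\cdot c_j=0$ and $l_{ij}\cdot l_{ik}=0$ for distinct indices, and $l_{ij}\cdot e_m=0$ and $l_{ij}\cdot c_m=2-1-1=0$ for $m\notin\{i,j\}$. Hence each of the six unions
\[
E\cup E_0,\quad L\cup E_0,\quad L\cup Q_0,\quad Q\cup Q_0,\quad Q\cup L_0,\quad E\cup L_0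
\]
consists of six disjoint lines, and its contraction is a Severi--Brauer surface over $K$ by (S1) and (S5). Formula \eqref{eq:lineclass} gives the line classes, in the same order:
\[
H,\quad 2H-E,\quad 4H-2E-E_0,\quad 5H-2E-2E_0,\quad 4H-E-2E_0,\quad 2H-E_0 .
\]
For instance, for $L\cup Q_0$ one has $-K_W+L+Q_0=12H-6E-3E_0$, and for $Q\cup Q_0$ one has $-K_W+Q+Q_0=15H-6E-6E_0$. Since $E$ and $E_0$ are defined over $K$, the Brauer classes are $1,2,4,5,4,2$ times $\beta(T)$, so the six surfaces are alternately $T$ and $T^{\mathrm{op}}$. Each union $\Sigma$, with contraction $c_\Sigma\colon W\to T_\Sigma$, thus defines a vertex $[T_\Sigma,f\epsilon c_\Sigma^{-1}]$. The unions $E\cup E_0$, $L\cup E_0$, $E\cup L_0$ give $v$, $u$, $v^0$; see Figure~\ref{fig:hexagon}.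

Two cyclically consecutive unions have the form $N\cup N_1$ and $N\cup N_2$ for three distinct triples $N,N_1,N_2$. Contract $N$ to get a surface $W_N$. The curves of $N_1$ and $N_2$ are disjoint from $N$, so they remain $(-1)$-curves on $W_N$. The contraction of $N_1$ exhibits $W_N$ as the blow-up of $T_{N\cup N_1}$ in a reduced subscheme of degree $3$, which is a $3$-point by Lemma~\ref{lem:points}(i). By Lemma~\ref{lem:six} the curves of $N_2$ are the three lines through two of its geometric points. So $T_{N\cup N_1}\dashrightarrow T_{N\cup N_2}$ is a $3$-link, and consecutive vertices are joined by edges of weight $0$.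

By \eqref{eq:newdegree}, the vertices of $L\cup Q_0$, $Q\cup Q_0$, $Q\cup L_0$ have degrees
\[
4d-6\mu-3\mu_0,\qquad 5d-6\mu-6\mu_0,\qquad 4d-3\mu-6\mu_0 .
\]
As $3\mu\ge d$ and $3\mu_0>d$, all three are less than $d$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,every node/.style={align=center,font=\small}]
\node (a) at (90:2) {$v\colon E\cup E_0$\\ $H$};
\node (b) at (150:2.4) {$u\colon L\cup E_0$\\ $2H-E$};
\node (c) at (210:2.4) {$L\cup Q_0$\\ $4H-2E-E_0$};
\node (d) at (270:2) {$Q\cup Q_0$\\ $5H-2E-2E_0$};
\node (e) at (330:2.4) {$Q\cup L_0$\\ $4H-E-2E_0$};
\node (f) at (30:2.4) {$v^0\colon E\cup L_0$\\ $2H-E_0$};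
\draw[dashed] (b) -- (a) -- (f);
\draw[thick] (b) -- (c) -- (d) -- (e) -- (f);
\end{tikzpicture}
\caption{Six ways to contract six disjoint lines on the cubic surface obtained by blowing up two $3$-points of a Severi--Brauer surface. Here $E,E_0$ are the exceptional triples, $L,L_0$ the triples of lines through two points of one center, and $Q,Q_0$ the triples of conics missing one point of the first or second center. Each vertex shows the contracted lines and the line class of the resulting surface. Every edge is a $3$-link; the solid path replaces the dashed one.}
\label{fig:hexagon}
\end{figure}

\begin{proposition}\label{prop:closed}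
Every closed path in the graph has weight $0$.
\end{proposition}

\begin{proof}
Regard the path as a cyclic sequence of vertices. Let $d$ be the largest degree that occurs and $n$ the number of its occurrences; we use induction on $(d,n)$ in lexicographic order. A path without edges has weight $0$. If $d=1$, all vertices equal $v_0$, and there is no edge. So let $d>1$, assume that the path has an edge, and let $u_-\to v\to u_+$ be a piece of it with $\deg v=d$. Write $v=[T,f]$, and let $u_\pm$ be reached at $O_\pm$. Since $\deg u_\pm\le d$, formula \eqref{eq:linkdegree} gives $\mu(O_\pm)\ge d/3$. Choose $O_0$ with $\mu(O_0)>d/3$ by Lemma~\ref{lem:untwist}, and let $v^0$ be reached at $O_0$; then $\deg v^0<d$.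

Join $u_\pm$ to $v^0$ by the constant path if $O_\pm=O_0$, in which case $u_\pm=v^0$, and by the path of Lemma~\ref{lem:hexagon} otherwise. Replace the piece $u_-\to v\to u_+$ by the resulting path from $u_-$ through $v^0$ to $u_+$. The weight does not change. If $O_-=O_+=O_0$, the old piece is $v^0\to v\to v^0$, of weight $0$, and the new one is constant. Otherwise Lemma~\ref{lem:hexagon} shows that $O_0$ is a $3$-point and that each $O_\pm\ne O_0$ is a $3$-point, so all old and all new edges have weight $0$. All new vertices have degree less than $d$, and one occurrence of degree $d$ has been removed, so the induction hypothesis applies.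
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nu}]
For $g\in\operatorname{Bir}_K(S)$ let $\nu(g)$ be the weight of a path from $v_0$ to $gv_0=[S,g]$. Such a path exists, and by Proposition~\ref{prop:closed} and the antisymmetry of weights its weight does not depend on the choice. A path from $v_0$ to $gv_0$ followed by the image under $g$ of a path from $v_0$ to $g'v_0$ leads to $gg'v_0$, so $\nu(gg')=\nu(g)+\nu(g')$. There is a path with at most $\deg g-1$ edges, so $|\nu(g)|\le\deg g$. Therefore $|\nu(g)|=|\nu(g^k)|/k\le\deg(g^k)/k$ for all $k\ge1$, which gives the vanishing statements.

For surjectivity we need a $6$-link, that is, a $6$-point in general position, and the given $6$-point may be special. We move it using only its residue field $F$. Recall that the Weil restriction $R_{F/K}(Z)$ of a quasi-projective $F$-variety $Z$ is a $K$-variety with $R_{F/K}(Z)(K)=Z(F)$, that over $\overline K$ it is the product of the base changes of $Z$ along the six embeddings $\iota\colon F\to\overline K$, that it respects open subsets, and that $R_{F/K}(\mathbb A^2_F)=\mathbb A^{12}_K$. The surface $S_F$ has an $F$-point, so $S_F\cong\mathbb P^2_F$, and $W=R_{F/K}(S_F)$ is rational over $K$, with $\overline W=\overline S^{\,6}$.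 The $K$-point of $W$ given by $s\in S(F)$ is the tuple $(\iota(s))_\iota$ of its conjugates. The sextuples of distinct points in general position form a nonempty open subset of $\overline S^{\,6}$. By Density some $s$ has six distinct conjugates in general position. They form one $G$-orbit, hence a $6$-point $P$ in general position.

Let $\varphi_P$ be a $6$-link with center $P$. By Lemma~\ref{lem:good}(iii) and Proposition~\ref{prop:translation} there is a $3$-link $\tau$ such that $g=\tau\varphi_P$ is of type (b). In the path
\[
gv_0=[S,g]\longrightarrow[S^{\mathrm{op}},\tau]\longrightarrow[S,\mathrm{id}]=v_0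
\]
the first edge corresponds to $\tau^{-1}g=\varphi_P$ and has weight $+1$, and the second corresponds to $\tau$ and has weight $0$. So $\nu(g)=-1$ and $\nu(g^{-1})=1$, where $g^{-1}$ is also of type (b). Thus $\nu$ is surjective, and the elements with bounded degree sequence lie in the proper subgroup $\ker\nu$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BSY}
J\'er\'emy Blanc, Julia Schneider, Egor Yasinsky,
\emph{Birational maps of Severi-Brauer surfaces, with applications to Cremona groups of higher rank},
arXiv:2211.17123 (2022).

\bibitem{GS}
Gille, Szamuely,
\emph{Central Simple Algebras and Galois Cohomology}.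

\end{thebibliography}
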